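\title{Very tame sets that are not symplectically tame}

\begin{abstract}
An infinite discrete subset of $\mathbb C^{2n}$ is very tame if a volume-preserving holomorphic automorphism maps it onto the positive integer multiples of a basis vector. It is symplectically tame if an automorphism preserving the standard holomorphic symplectic form $\omega$ maps it onto the positive integer multiples of $(1,\dots,1)$. Symplectically tame sets are very tame, and for $n=1$ the notions coincide. We show that for every $n\ge2$ there is a very tame set that is not symplectically tame; it meets the image of every entire map that preserves $\omega$. A quantitative version implies that the very tame sets are not a countable union of orbits of the symplectic automorphism group. The proof places fine finite nets on truncated cylinders, in coordinates in which the coordinate along the axis is a Poisson bracket of two of the other coordinates.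
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $\mathbb N=\{1,2,\dots\}$, the vectors $e_1,\dots,e_m$ are the standard basis of $\mathbb C^m$, $|\cdot|$ is the Euclidean norm, $B(a,r)$ is the open ball with center $a$ and radius $r$, and $B_r=B(0,r)$. A set $E\subset\mathbb C^m$ is \emph{discrete} if it has no limit point in $\mathbb C^m$, that is, if every ball contains only finitely many points of $E$. A holomorphic map $g$ with Jacobian matrix $Dg$ is \emph{volume-preserving} if $\det Dg\equiv1$. An \emph{entire} map is a holomorphic map $\mathbb C^m\to\mathbb C^m$; it need not be injective or surjective.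

On $\mathbb C^{2n}$, with coordinates $z_1,\dots,z_{2n}$, we consider the holomorphic symplectic form
\[
\omega=\sum_{i=1}^n dz_i\wedge dz_{n+i}.
\]
A holomorphic map $g$ is \emph{symplectic} if $g^*\omega=\omega$, and $\mathrm{Aut}_{Sp}(\mathbb C^{2n})$ is the group of symplectic holomorphic automorphisms of $\mathbb C^{2n}$. The form $\omega^n$ is a nonzero constant multiple of $dz_1\wedge\dots\wedge dz_{2n}$, so $g^*\omega^n=(\det Dg)\,\omega^n$. Therefore, for a constant $c$,
\begin{equation}\label{eq:det}
g^*\omega=c\,\omega\quad\Longrightarrow\quad \det Dg\equiv c^n .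
\end{equation}

An infinite discrete set is a sequence of distinct points that tends to infinity. Tameness asks whether a given group of automorphisms can move such a sequence into a standard position, and so it measures how flexible the group is near infinity.

\begin{definition}\label{def:tame}
An infinite discrete set $E\subset\mathbb C^m$ is \emph{very tame} if $\Phi(E)=\mathbb N e_1$ for some volume-preserving holomorphic automorphism $\Phi$ of $\mathbb C^m$. An infinite discrete set $E\subset\mathbb C^{2n}$ is \emph{symplectically tame} if $F(E)=\mathbb N\Delta$ for some $F\in\mathrm{Aut}_{Sp}(\mathbb C^{2n})$, where $\Delta=(1,\dots,1)$; equivalently, $E$ has an enumeration $a_1,a_2,\dots$ without repetition such that $F(a_k)=k\Delta$ for all $k$.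
\end{definition}

A symplectically tame set is very tame: symplectic maps are volume-preserving by \eqref{eq:det}, and the linear map $z\mapsto(z_1,z_2-z_1,\dots,z_{2n}-z_1)$ has determinant $1$ and sends $\Delta$ to $e_1$. For $n=1$ we have $F^*\omega=(\det DF)\,\omega$, so symplectic and volume-preserving mean the same, and the two notions of tameness coincide in $\mathbb C^2$. This leads to the following question, which comes from the work of Andrist, Huang, Kutzschebauch and Schott \cite{AHKS}:
\begin{quote}
\emph{For $n\ge2$, is there a very tame set in $\mathbb C^{2n}$ that is not symplectically tame?}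
\end{quote}
The answer is yes, for every $n\ge 2$.

\begin{theorem}\label{thm:main}
Let $n\ge2$. There is a very tame set $E\subset\mathbb C^{2n}$ such that $g(\mathbb C^{2n})\cap E\ne\emptyset$ for every holomorphic map $g:\mathbb C^{2n}\to\mathbb C^{2n}$ with $g^*\omega=\omega$. In particular, $E$ is not symplectically tame.
\end{theorem}

The method gives more: a very tame set can be hit as often as we wish, by all maps that preserve $\omega$ up to a constant factor.

\begin{theorem}\label{thm:count}
Let $n\ge2$ and let $\nu:[1,\infty)\to[1,\infty)$ be a nondecreasing function. There is a very tame set $E_\nu\subset\mathbb C^{2n}$ such that for every $c\in\mathbb C^*$ and every holomorphic map $g:\mathbb C^{2n}\to\mathbb C^{2n}$ with $g^*\omega=c\,\omega$ there is a number $r_0(g)$ with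
\[
\#\{z:\ |z|<r,\ g(z)\in E_\nu\}>\nu(r)\qquad\text{for all } r\ge r_0(g).
\]
\end{theorem}

If $g$ is the inverse of an automorphism $F$, the left side counts the points of $F(E_\nu)$ in $B_r$. A volume-preserving automorphism thins $E_\nu$ out to $\mathbb Ne_1$, which has fewer than $r$ points in $B_r$. No automorphism with $F^*\omega=c\,\omega$ brings the counting function below $\nu$ at arbitrarily large radii. A diagonal choice of $\nu$ gives the following.

\begin{corollary}\label{cor:orbits}
Let $n\ge2$. The family of very tame sets in $\mathbb C^{2n}$, which is a single orbit of the group of volume-preserving automorphisms, is not a countable union of orbits of $\mathrm{Aut}_{Sp}(\mathbb C^{2n})$. The same holds for the group of automorphisms $F$ with $F^*\omega=c\,\omega$, $c\in\mathbb C^*$.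
\end{corollary}

Section~\ref{sec:shears} compares what shears of the two kinds can do to a discrete set. Section~\ref{sec:idea} explains the construction and tests it by hand in $\mathbb C^4$. Sections~\ref{sec:local} and~\ref{sec:descent} contain the local estimate and the induction that makes it global, and Section~\ref{sec:proofs} derives the three results.

\section{Shears and omitted sets}\label{sec:shears}

Discrete sets are tamed by shears, and shears are built by interpolation. We use the following classical fact.

\medskip\noindent\textbf{Interpolation on discrete sets.} \emph{Let $a_1,a_2,\dots$ be distinct points that form a discrete subset of $\mathbb C^m$, and let $w_k\in\mathbb C$ and $v_k\in\mathbb C^m$ be arbitrary. There is a holomorphic function $f$ on $\mathbb C^m$ with $f(a_k)=w_k$ and $\nabla f(a_k)=v_k$ for all $k$.}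

\medskip\noindent Here $\nabla f$ is the column of the complex partial derivatives $\partial_i f=\partial f/\partial z_i$. The fact follows from Cartan's Theorem~B: the sheaf $\mathcal I\subset\mathcal O$ of functions that vanish to second order at every $a_k$ is coherent, so $H^1(\mathbb C^m,\mathcal I)=0$, and every section of $\mathcal O/\mathcal I$, which is a choice of a value and a gradient at each $a_k$, comes from a global holomorphic function.

Let $\pi:\mathbb C^{2n}\to\mathbb C^{2n-1}$ be the projection that forgets the $(n+1)$-st coordinate. A volume-preserving shear may add to one coordinate an arbitrary function of all the others. This gives a generous criterion.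

\begin{lemma}\label{lem:verytame}
Let $E'\subset\mathbb C^{2n}$ be an infinite set such that $\pi$ is injective on $E'$ and $\pi(E')$ is discrete in $\mathbb C^{2n-1}$. Then $E'$ is very tame, and so is its image under any volume-preserving automorphism.
\end{lemma}

\begin{proof}
The set $E'$ is discrete, because a bounded part of it projects injectively to a bounded part of $\pi(E')$. Enumerate $E'=\{\zeta^{(k)}\}_{k\in\mathbb N}$ and choose a holomorphic function $f$ on $\mathbb C^{2n-1}$ with $f(\pi(\zeta^{(k)}))=k-\zeta^{(k)}_{n+1}$. The shear $\zeta\mapsto\zeta+f(\pi(\zeta))e_{n+1}$ makes the $(n+1)$-st coordinate of the $k$-th point equal to $k$ and leaves its other coordinates unchanged. Next choose holomorphic functions $h_i$ on $\mathbb C$, $i\ne n+1$, with $h_i(k)=-\zeta^{(k)}_i$. The shear $\zeta\mapsto\zeta+\sum_{i\ne n+1}h_i(\zeta_{n+1})e_i$ moves the $k$-th point to $ke_{n+1}$. The linear map that replaces $(\zeta_1,\zeta_{n+1})$ by $(\zeta_{n+1},-\zeta_1)$ sends $e_{n+1}$ to $e_1$ and has determinant $1$. Each shear is inverted by changing the sign of the added term, and its Jacobian matrix is triangular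 with diagonal entries $1$ after a reordering of the coordinates. The last assertion is immediate from Definition~\ref{def:tame}.
\end{proof}

For the symplectic analog write $z=(q,p)$ with $q=(z_1,\dots,z_n)$ and $p=(z_{n+1},\dots,z_{2n})$. For holomorphic functions $\varphi,\psi$ on $\mathbb C^n$ the maps
\begin{equation}\label{eq:sympshear}
(q,p)\mapsto(q,\,p+\nabla\varphi(q)),\qquad (q,p)\mapsto(q+\nabla\psi(p),\,p)
\end{equation}
are symplectic automorphisms. Indeed, the first one pulls $\omega$ back to $\omega+\sum_{i,l}\partial_i\partial_l\varphi\;dq_i\wedge dq_l$ and the second one to $\omega+\sum_{i,l}\partial_i\partial_l\psi\;dp_l\wedge dp_i$, and both sums vanish because Hessians are symmetric.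

\begin{example}\label{ex:lagrangian}
Let $E=\{(q^{(k)},p^{(k)})\}_{k\in\mathbb N}$, where the $q^{(k)}$ are distinct and form a discrete subset of $\mathbb C^n$. Then $E$ is symplectically tame. Put $\mathbf 1=(1,\dots,1)\in\mathbb C^n$ and choose $\varphi,\psi$ with $\nabla\varphi(q^{(k)})=k\mathbf 1-p^{(k)}$ and $\nabla\psi(k\mathbf 1)=k\mathbf 1-q^{(k)}$. The two shears \eqref{eq:sympshear}, applied in turn, move the $k$-th point to $(q^{(k)},k\mathbf 1)$ and then to $k\Delta$.

The same two shears move any finite sequence of $l$ distinct points to $\Delta,2\Delta,\dots,l\Delta$. If the $q^{(k)}$ are not distinct, first apply $(q,p)\mapsto(q+tp,p)$, which is the shear with $\psi=\frac t2\sum p_i^2$. For a nonzero difference $(u,v)$ of two points, $u+tv$ vanishes for at most one $t$, so all but finitely many $t$ make the $q$-components distinct.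
\end{example}

Which answer should one expect? Finite sets do not distinguish the two groups, and neither does dimension two; this suggests that the notions agree. On the other hand, Lemma~\ref{lem:verytame} asks for a discrete projection to $\mathbb C^{2n-1}$, while Example~\ref{ex:lagrangian} asks for a discrete projection to $\mathbb C^n$, which is a much stronger demand once $n\geq2$. This suggests a gap but proves nothing, because a composition of many symplectic shears in varying directions might make up the difference. To prove that a set is not symplectically tame we need a property that all symplectically tame sets share. The one we use is that a symplectic entire map can omit the set.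

\begin{lemma}\label{lem:omit}
Let $n\ge2$ and $E\subset\mathbb C^{2n}$. If $E$ is symplectically tame, there is a symplectic entire map $g$ with $g(\mathbb C^{2n})\cap E=\emptyset$. If $E$ is very tame, there is a volume-preserving entire map with this property.
\end{lemma}

\begin{proof}
The entire map
\[
h(z)=(e^{z_1},z_2,\dots,z_n,\;e^{-z_1}z_{n+1},z_{n+2},\dots,z_{2n})
\]
omits the hyperplane $\{z_1=0\}$. It is symplectic, since
\[
d(e^{z_1})\wedge d(e^{-z_1}z_{n+1})=e^{z_1}dz_1\wedge\big(e^{-z_1}dz_{n+1}-e^{-z_1}z_{n+1}\,dz_1\big)=dz_1\wedge dz_{n+1}.
\]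
If $G$ is an automorphism with $G(E)\subset\{z_1=0\}$, then $G^{-1}\circ h$ omits $E$, and it is symplectic or volume-preserving when $G$ is. It remains to find $G$.

Let $F\in\mathrm{Aut}_{Sp}(\mathbb C^{2n})$ with $F(E)=\mathbb N\Delta$. The linear map $L$ that replaces $z_1$ by $z_1-z_2$ and $z_{n+2}$ by $z_{n+2}+z_{n+1}$, and fixes the other coordinates, is symplectic:
\[
(dz_1-dz_2)\wedge dz_{n+1}+dz_2\wedge(dz_{n+2}+dz_{n+1})=dz_1\wedge dz_{n+1}+dz_2\wedge dz_{n+2}.
\]
It maps $\mathbb N\Delta$ into $\{z_1=0\}$, so $G=L\circ F$ serves. If $\Phi$ is volume-preserving with $\Phi(E)=\mathbb Ne_1$, follow $\Phi$ by the linear map that replaces $(z_1,z_2)$ by $(-z_2,z_1)$, which has determinant $1$ and sends $e_1$ to $e_2$.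
\end{proof}

So the set in Theorem~\ref{thm:main} has to be omitted by some volume-preserving entire map and by no symplectic one. The construction must leave an escape route open and close it for symplectic maps only.

\section{Barriers and the escape route}\label{sec:idea}

\subsection*{Spheres stop too much}
How can a discrete set force an entire map $H$ with $\det DH\equiv1$ to hit it? A bound on $H$ near a point $z_0$ bounds $DH(z_0)$ from above, the determinant then bounds it from below, and so the image of $H$ contains a ball about $H(z_0)$ whose radius $\delta$ depends only on the bound and on the size of the neighborhood (Lemma~\ref{lem:open}). Place a finite net of mesh $\delta_j$ on the sphere of radius $j$, for every $j$. If $H$ omits the nets and $|H|\le j+1$ on some ball about $0$, then on a slightly smaller ball $H$ cannot reach the sphere of radius $j$, so $|H|\le j$ there as long as $|H(0)|<j$. Descending through the spheres, with a summable loss of radius, we bound $H$ on arbitrarily large balls by one constant, and Liouville's theorem gives a contradiction. Such a set is hit by every volume-preserving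 entire map, so by Lemma~\ref{lem:omit} it is not very tame.

\subsection*{Cylinders stop too little}
Lemma~\ref{lem:verytame} tells us how to open the barriers. Replace the spheres by truncated cylinders
\[
K_j=\{\zeta\in\mathbb C^{2n}:\ |\pi(\zeta)|=b_j,\ |\zeta_{n+1}|\le C_j\},\qquad b_j\nearrow\infty .
\]
However large the heights $C_j$ and however fine the nets, the union $E'$ of the nets has a discrete projection under $\pi$, so it is very tame once $\pi$ is injective on it. The descent now has to control $Z=\pi\circ H$, and it breaks down because a bound on $Z$ says nothing about $T=H_{n+1}$: the map can pass over the top of $K_j$ (Figure~\ref{fig:barriers}). Being symplectic does not help in these coordinates. The translation $z\mapsto z+Ne_{n+1}$ is symplectic, has $Z=\pi(z)$, and has $T(0)=N$ as large as we like.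

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[->] (0,0)--(7.2,0) node[right] {$|\pi(\zeta)|$};
\draw[->] (0,0)--(0,4.2) node[above] {$|\zeta_{n+1}|$};
\foreach \y in {0,0.25,...,1.01} \fill (1.6,\y) circle (1.1pt);
\foreach \y in {0,0.17,...,2.05} \fill (3.6,\y) circle (0.9pt);
\foreach \y in {0,0.11,...,3.31} \fill (5.6,\y) circle (0.7pt);
\node[below] at (1.6,0) {$b_1$}; \node[below] at (3.6,0) {$b_2$}; \node[below] at (5.6,0) {$b_3$};
\node[right] at (1.6,0.5) {$K_1$}; \node[right] at (3.6,1.0) {$K_2$}; \node[right] at (5.6,1.6) {$K_3$};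
\draw[dashed,thick,->] (0.4,0.3) .. controls (1.2,2.2) and (3.6,2.6) .. (6.6,4.0);
\end{tikzpicture}
\caption{The barriers $K_j=\{|\pi(\zeta)|=b_j,\ |\zeta_{n+1}|\le C_j\}$, each a sphere in $\mathbb C^{2n-1}$ times a disk, drawn in the coordinates $(|\pi(\zeta)|,|\zeta_{n+1}|)$. The dots stand for finite nets that become finer as $j$ grows. A path from $\{|\pi(\zeta)|<b_j\}$ to $\{|\pi(\zeta)|>b_j\}$ avoids $K_j$ only by crossing at a height greater than $C_j$ (dashed).}
\label{fig:barriers}
\end{figure}

\subsection*{A shear that closes the route}
Very tameness survives a volume-preserving change of coordinates, so we may place the cylinders in curved coordinates. Let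
\begin{equation}\label{eq:A}
A(z)=z+\tfrac12 z_{n+1}^2\,e_2 .
\end{equation}
For $n\ge2$ the indices $2$ and $n+1$ differ, so $A$ is a polynomial automorphism with $\det DA\equiv1$. It is not symplectic: $A^*\omega=\omega+z_{n+1}\,dz_{n+1}\wedge dz_{n+2}$. We take $E=A^{-1}(E')$. A map $g$ omits $E$ exactly when $A\circ g$ omits $E'$. For a holomorphic map $g$ into $\mathbb C^{2n}$ we write from now on
\begin{equation}\label{eq:HZT}
H=A\circ g,\qquad Z=\pi\circ H,\qquad T=H_{n+1}=g_{n+1},
\end{equation}
so that $Z_1=g_1$ and $Z_2=g_2+\frac12g_{n+1}^2$.

\begin{example}\label{ex:C4}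
Let $n=2$, so $\omega=dz_1\wedge dz_3+dz_2\wedge dz_4$, $Z=(g_1,\,g_2+\frac12g_3^2,\,g_4)$ and $T=g_3$. We try to pass over a barrier: we look for maps $g$ with $Z(0)=0$, with $T(0)=N$ large, and with $Z$ bounded on the unit ball independently of $N$.

(a) The map $g=A^{-1}(z+Ne_3)=(z_1,\,z_2-\frac12(z_3+N)^2,\,z_3+N,\,z_4)$ is volume-preserving and has $Z=(z_1,z_2,z_4)$. It succeeds, but $g^*\omega=\omega-(z_3+N)\,dz_3\wedge dz_4$.

(b) Translate, and contract $z_3$ by a factor $\varepsilon\neq0$ to damp the quadratic term. To remain symplectic we must expand $z_1$: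
\[
g=(\varepsilon^{-1}z_1,\;z_2-\tfrac12N^2,\;N+\varepsilon z_3,\;z_4),\qquad
Z=(\varepsilon^{-1}z_1,\;z_2+N\varepsilon z_3+\tfrac12\varepsilon^2z_3^2,\;z_4).
\]
Here $\partial_1Z_1\cdot\partial_3Z_2=N+\varepsilon z_3=T$, so at the origin one of the two derivatives has modulus at least $\sqrt N$.

(c) Cancel the term $Nz_3$ in $Z_2$ by a shear instead. The shear \eqref{eq:sympshear} with $\psi=-Nz_3z_4$ does this, and it moves $z_1$ as well:
\[
g=(z_1-Nz_4,\;z_2-Nz_3-\tfrac12N^2,\;z_3+N,\;z_4),\qquad
Z=(z_1-Nz_4,\;z_2+\tfrac12z_3^2,\;z_4).
\]
Now $\partial_4Z_1=-N$, and $\partial_1Z_1\,\partial_3Z_2-\partial_4Z_1\,\partial_2Z_2=z_3+N=T$.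

In (b) and (c) the expression
\[
\partial_1Z_1\,\partial_3Z_2+\partial_2Z_1\,\partial_4Z_2-\partial_3Z_1\,\partial_1Z_2-\partial_4Z_1\,\partial_2Z_2
\]
equals $T$, while in (a) it vanishes. The expression is the Poisson bracket of $Z_1$ and $Z_2$, and by \eqref{eq:key} below it equals $T$ for every symplectic $g$. If four products add up to $N$ at the origin, some derivative has modulus at least $\frac12\sqrt N$ there, and Cauchy's estimate gives $\sup_{B_1}|Z|\ge\frac12\sqrt N$. No symplectic map does what (a) does.
\end{example}

\section{The local estimate}\label{sec:local}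

For holomorphic functions $f,h$ on an open subset of $\mathbb C^{2n}$ the \emph{Poisson bracket} is
\[
\{f,h\}=\sum_{i=1}^n\big(\partial_if\,\partial_{n+i}h-\partial_{n+i}f\,\partial_ih\big)=\nabla f^{T}J\,\nabla h,
\qquad J=\begin{pmatrix}0&I\\-I&0\end{pmatrix}.
\]
The same matrix represents the form: $\omega(u,v)=u^TJv$.

\begin{lemma}\label{lem:bracket}
Let $g$ be a holomorphic map from an open subset of $\mathbb C^{2n}$ to $\mathbb C^{2n}$ with $g^*\omega=c\,\omega$, $c\in\mathbb C^*$. Then $\{f\circ g,h\circ g\}=c\,\{f,h\}\circ g$ for all holomorphic functions $f,h$ on $\mathbb C^{2n}$.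
\end{lemma}

\begin{proof}
Let $M=Dg$. The hypothesis reads $M^TJM=cJ$. Since $c\ne0$, the matrix $M$ is invertible with $M^{-1}=c^{-1}J^{-1}M^TJ$. Multiplying by $M$ on the left gives $MJ^{-1}M^T=cJ^{-1}$, and $J^{-1}=-J$ turns this into $MJM^T=cJ$. By the chain rule $\nabla(f\circ g)=M^T(\nabla f\circ g)$, so
\[
\{f\circ g,h\circ g\}=(\nabla f\circ g)^T\,MJM^T\,(\nabla h\circ g)=c\,\{f,h\}\circ g.\qedhere
\]
\end{proof}

Since $\nabla z_1=e_1$, we have $\{z_1,h\}=\partial_{n+1}h$ for every $h$. For $n\ge2$ this gives $\{z_1,z_2+\frac12z_{n+1}^2\}=z_{n+1}$, and Lemma~\ref{lem:bracket} yields, in the notation \eqref{eq:HZT},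
\begin{equation}\label{eq:key}
g^*\omega=c\,\omega,\ c\ne0\quad\Longrightarrow\quad T=c^{-1}\{Z_1,Z_2\}.
\end{equation}

\begin{remark}\label{rem:A}
The computation explains the choice of $A$. Adding $\phi(z_{n+1})$ to $z_2$ produces the bracket $\phi'(z_{n+1})$, and $\phi(t)=\frac12t^2$ is the simplest function for which a bound on $\phi'(t)$ bounds $t$. Adding $\phi(z_{n+1})$ to $z_1$ would be a shear of type \eqref{eq:sympshear}; then $g\mapsto A\circ g$ would permute the symplectic maps, and the translations $H(z)=z+Ne_{n+1}$ would remain available. For $n=1$ there is no index besides $1$ and $n+1$, the map $Z$ has a single component, and $\{Z_1,Z_1\}=0$.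
\end{remark}

We use Cauchy's estimates in this form: if $u(\xi)=\sum_k c_k\xi^k$ is a holomorphic map from the disk $|\xi|<r$ to $\mathbb C^m$ with $|u|\le K$, then $|c_k|\le K/r^k$. The vector case follows from the scalar case applied to the Hermitian product of $u$ with a unit vector parallel to $c_k$. The nets must be fixed before the map is known, so we need the inverse function theorem with a radius that depends on numerical data only.

\begin{lemma}\label{lem:open}
Let $m\ge1$ and $r,K,\eta>0$. There is $\delta_0=\delta_0(m,r,K,\eta)>0$ such that every holomorphic map $H:B(z_0,r)\to\mathbb C^m$, $z_0\in\mathbb C^m$, with $|H|\le K$ and $|\det DH(z_0)|\ge\eta$ satisfies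
\[
H(B(z_0,r))\supset\{y:\ |y-H(z_0)|\le\delta_0\}.
\]
\end{lemma}

\begin{proof}
Let $L=DH(z_0)$. For a unit vector $v$ write $H(z_0+\xi v)=\sum_kc_k\xi^k$, $|\xi|<r$; then $c_1=Lv$ and $|c_k|\le K/r^k$. In particular $\|L\|\le K/r$. The number $|\det L|$ is the product of the $m$ singular values of $L$, each at most $K/r$, so the smallest one is at least $\sigma=\eta\,(r/K)^{m-1}$, and $\|L^{-1}\|\le1/\sigma$. For $|x|\le r/2$ the remainder $\rho(x)=H(z_0+x)-H(z_0)-Lx$ satisfies
\[
|\rho(x)|\le\sum_{k\ge2}K\Big(\frac{|x|}r\Big)^k=K\,\frac{(|x|/r)^2}{1-|x|/r}\le\frac{2K|x|^2}{r^2}.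
\]
Put $s=\min\{r/2,\ \sigma r^2/(4K)\}$ and $\delta_0=\sigma s/2$. For $|x|\le s$ we get $|\rho(x)|\le(2Ks/r^2)\,s\le\sigma s/2$. If $|y-H(z_0)|\le\delta_0$, the continuous map $x\mapsto L^{-1}\big(y-H(z_0)-\rho(x)\big)$ sends the closed ball $|x|\le s$ into itself, because its norm is at most $\sigma^{-1}(\sigma s/2+\sigma s/2)=s$. By Brouwer's fixed point theorem it has a fixed point $x$, and then $H(z_0+x)=y$ with $|x|\le s<r$.
\end{proof}

Lemma~\ref{lem:open} needs a bound on all of $H$, and the descent will supply a bound on $Z$ only. Identity \eqref{eq:key} fills the gap, at the price of halving the radius. It is the only place where the symplectic condition enters beyond the determinant.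

\begin{lemma}\label{lem:local}
Let $n\ge2$, $r,\mu>0$ and $\kappa\ge1$. Put
\[
C(r,\mu,\kappa)=\frac{2n\kappa\mu^2}{r^2},\qquad \delta(r,\mu,\kappa)=\delta_0\big(2n,\,r,\,\mu+C(r,\mu,\kappa),\,\kappa^{-n}\big).
\]
Let $g:B(z_0,2r)\to\mathbb C^{2n}$ be holomorphic with $g^*\omega=c\,\omega$, $\kappa^{-1}\le|c|\le\kappa$, and suppose $|Z|\le\mu$ on $B(z_0,2r)$. Then $|T|\le C(r,\mu,\kappa)$ on $B(z_0,r)$, and $H(B(z_0,r))$ contains the closed ball of radius $\delta(r,\mu,\kappa)$ about $H(z_0)$.
\end{lemma}

\begin{proof}
For $z\in B(z_0,r)$ we have $B(z,r)\subset B(z_0,2r)$, so $|\partial_iZ_a(z)|\le\mu/r$ for all $i$ and $a$ by Cauchy's estimate. The bracket $\{Z_1,Z_2\}$ is a sum of $2n$ products of two such derivatives, and $|c|^{-1}\le\kappa$, so \eqref{eq:key} gives $|T(z)|\le 2n\kappa\mu^2/r^2$. Hence $|H|\le|Z|+|T|\le\mu+C(r,\mu,\kappa)$ on $B(z_0,r)$. By \eqref{eq:det} and $\det DA\equiv1$ we have $|\det DH|=|c|^n\ge\kappa^{-n}$. Lemma~\ref{lem:open} applies on $B(z_0,r)$.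
\end{proof}

\section{Nets and descent}\label{sec:descent}

Let $n\ge2$. One construction serves both theorems. Its parameter is a strictly increasing sequence $b=(b_j)_{j\ge1}$ of positive numbers with $b_j\to\infty$.

\subsection*{Construction of $E(b)$}
The $j$-th barrier has to stop a map for which $|Z|\le b_{j+1}$ is already known on a ball of radius $2r_j$ and for which $j^{-1}\le|c|\le j$. The radii $r_j$ will be lost in the induction, so they must be summable. We put
\[
r_j=2^{-j-2},\qquad C_j=C(r_j,b_{j+1},j),\qquad\delta_j=\delta(r_j,b_{j+1},j),
\]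
\[
K_j=\{\zeta\in\mathbb C^{2n}:\ |\pi(\zeta)|=b_j,\ |\zeta_{n+1}|\le C_j\}.
\]
Taking $\kappa=j$ lets all barriers beyond some index handle a given $c\in\mathbb C^*$. We choose finite sets $E'_j\subset K_j$ such that
\begin{itemize}
\item[(i)] every closed ball of radius $\delta_j$ centered at a point of $K_j$ contains at least $j+1$ points of $E'_j$;
\item[(ii)] $\pi$ is injective on $E'=\bigcup_jE'_j$.
\end{itemize}
To do this, use the compactness of $K_j$ to find a finite set $Y_j\subset K_j$ such that every point of $K_j$ is within $\delta_j/2$ of a point of $Y_j$. For $y\in Y_j$, multiply the coordinates of $y$ other than the $(n+1)$-st by $e^{i\theta}$. For small $\theta>0$ the resulting points lie in $K_j$, are within $\delta_j/2$ of $y$, and have pairwise distinct projections $e^{i\theta}\pi(y)$, since $\pi(y)\ne0$. Going through $Y_j$ point by point, pick $j+1$ such points for each $y$, with projections different from one another and from the finitely many projections already used. The triangle inequality gives (i). Projections that belong to different $j$ lie on spheres of different radii, which gives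 (ii). Set
\[
E(b)=A^{-1}(E').
\]
The set $E'$ is infinite, and a ball in $\mathbb C^{2n-1}$ meets only finitely many of the finite sets $\pi(E'_j)$ because $b_j\to\infty$. By Lemma~\ref{lem:verytame}, \emph{$E(b)$ is very tame}.

\subsection*{The descent}
The next proposition converts an upper bound for the number of hits on $B_{2\lambda}$ into an upper bound for $Z$ on $B_\lambda$. The difficulty is that Lemma~\ref{lem:local} needs a bound on $Z$ before it can be used. So the induction runs downward: it starts from a trivial bound $b_N$, where $N$ depends on $g$ and $\lambda$ in an uncontrolled way, and each barrier improves the bound for the next one. The index at which the induction stops does not depend on $N$.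

\begin{proposition}\label{prop:descent}
Let $g$ be an entire map of $\mathbb C^{2n}$ with $g^*\omega=c\,\omega$, $c\in\mathbb C^*$, and let $j_0\in\mathbb N$ satisfy $j_0\ge\max(|c|,|c|^{-1})$ and $b_{j_0}>|Z(0)|$. If $\lambda\ge1$ and an integer $j_1\ge j_0$ satisfy
\[
\#\big(g^{-1}(E(b))\cap B_{2\lambda}\big)\le j_1,
\]
then $|Z|\le b_{j_1}$ on $B_\lambda$.
\end{proposition}

\begin{proof}
Let $R_j=\lambda(2-2^{-j})$. Then $\lambda\le R_j<2\lambda$ and $R_{j+1}-R_j=\lambda2^{-j-1}\ge2r_j$, where the last inequality uses $\lambda\ge1$. The entire map $Z$ is bounded on $B_{2\lambda}$, so there is $N>j_1$ with $|Z|\le b_N$ on $B_{2\lambda}\supset B_{R_N}$. We prove by downward induction that $|Z|\le b_j$ on $B_{R_j}$ for $N\ge j\ge j_1$.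

Let $N>j\ge j_1$ and assume $|Z|\le b_{j+1}$ on $B_{R_{j+1}}$. Suppose $|Z(z_1)|>b_j$ for some $z_1\in B_{R_j}$. As $|Z(0)|<b_{j_0}\le b_j$, the segment from $0$ to $z_1$ contains a point $z_0$ with $|Z(z_0)|=b_j$. Since $|z_0|<R_j$, we have $B(z_0,2r_j)\subset B_{R_{j+1}}$. Lemma~\ref{lem:local} applies with $r=r_j$, $\mu=b_{j+1}$ and $\kappa=j\ge\max(|c|,|c|^{-1})$. It gives $|T(z_0)|\le C_j$, so $H(z_0)\in K_j$, and it shows that $H(B(z_0,r_j))$ contains the closed ball of radius $\delta_j$ about $H(z_0)$. By (i) this ball contains $j+1$ points of $E'$. Choose for each of them a preimage under $H$ in $B(z_0,r_j)\subset B_{2\lambda}$. These preimages are distinct, and they lie in $H^{-1}(E')=g^{-1}(E(b))$. Since $j+1>j_1$, this contradicts the hypothesis, and the induction step is complete.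

For $j=j_1$ we obtain $|Z|\le b_{j_1}$ on $B_{R_{j_1}}\supset B_\lambda$.
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}

Both theorems end with the same observation. If $g^*\omega=c\,\omega$ with $c\ne0$, then $\det DH=c^n\ne0$, and the rows of $DZ$ are rows of $DH$. Hence
\begin{equation}\label{eq:nonconst}
DZ(z)\ne0\quad\text{for every } z .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $b_j=j$ and $E=E(b)$, which is very tame. Suppose that a symplectic entire map $g$ omits $E$, and fix an integer $j_0>|Z(0)|$. For every $\lambda\ge1$ the set $g^{-1}(E)\cap B_{2\lambda}$ is empty, so Proposition~\ref{prop:descent} with $c=1$ and $j_1=j_0$ gives $|Z|\le j_0$ on $B_\lambda$. Thus $Z$ is bounded on $\mathbb C^{2n}$, and it is constant by Liouville's theorem, which contradicts \eqref{eq:nonconst}. So $E$ meets the image of every symplectic entire map, and by Lemma~\ref{lem:omit} it is not symplectically tame.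
\end{proof}

For Theorem~\ref{thm:count} the number of hits on $B_{2\lambda}$ may be as large as $\nu(2\lambda)$, so the descent stops at the index $\lceil\nu(2\lambda)\rceil$, which grows with $\lambda$. The resulting bound on $Z$ still forces $DZ=0$ if it is $o(\lambda)$. We therefore let $b_j$ grow so slowly, that is, we crowd the barriers so much, that the bound is of order $\sqrt\lambda$.

\begin{proof}[Proof of Theorem~\ref{thm:count}]
A set that works for $\nu(r)+r$ works for $\nu$, so we may assume $\nu(r)\to\infty$. For $j\in\mathbb N$ let
\[
\tau(j)=\inf\{\lambda\ge1:\ \lceil\nu(2\lambda)\rceil\ge j\},\qquad b_j=\sqrt{\tau(j)}+1-\frac1{j+1}.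
\]
The number $\tau(j)$ is finite because $\nu\to\infty$, and it is nondecreasing in $j$ because the set in the infimum shrinks. It tends to infinity: if $\Lambda\geq1$ and $j>\lceil\nu(2\Lambda)\rceil$, then $\lceil\nu(2\lambda)\rceil<j$ for all $1\le\lambda\le\Lambda$, as $\nu$ is nondecreasing, and so $\tau(j)\ge\Lambda$. Hence $b_j$ is positive and tends to infinity, and the term $-1/(j+1)$ makes it strictly increasing. For $\lambda\ge1$ and $j=\lceil\nu(2\lambda)\rceil$ the number $\lambda$ belongs to the set that defines $\tau(j)$, so $\tau(j)\le\lambda$ and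
\begin{equation}\label{eq:slow}
b_{\lceil\nu(2\lambda)\rceil}\le\sqrt\lambda+1\qquad(\lambda\ge1).
\end{equation}
Let $E_\nu=E(b)$, which is very tame.

Let $g$ be an entire map with $g^*\omega=c\,\omega$, $c\in\mathbb C^*$, and fix $j_0$ as in Proposition~\ref{prop:descent}. Call $\lambda\ge1$ \emph{sparse} if $\#(g^{-1}(E_\nu)\cap B_{2\lambda})\le\nu(2\lambda)$. For a sparse $\lambda$, the proposition applies with $j_1=\max(j_0,\lceil\nu(2\lambda)\rceil)$, and \eqref{eq:slow} gives
\[
|Z|\le\max\big(b_{j_0},\sqrt\lambda+1\big)\quad\text{on }B_\lambda .
\]
Cauchy's estimate at the origin yields $|\partial_iZ_a(0)|\le\max(b_{j_0},\sqrt\lambda+1)/\lambda$ for all $i$ and $a$. If the sparse $\lambda$ were unbounded, we would get $DZ(0)=0$, contrary to \eqref{eq:nonconst}. So there is $\lambda_0\ge1$ such that no $\lambda\ge\lambda_0$ is sparse, and the theorem holds with $r_0(g)=2\lambda_0$.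
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:orbits}]
By Definition~\ref{def:tame}, the very tame sets are the orbit of $\mathbb Ne_1$ under the volume-preserving automorphisms. Let $\mathcal G$ be either of the two groups in the statement, and let $D_1,D_2,\dots$ be infinite discrete sets in $\mathbb C^{2n}$. It suffices to find a very tame set outside all orbits $\mathcal G\cdot D_k$. The function
\[
\nu(r)=1+\max_{k\le r}\#(D_k\cap B_r),\qquad r\ge1,
\]
is finite because the $D_k$ are discrete, and it is nondecreasing. Suppose that $E_\nu$ lies in the orbit of $D_k$, say $E_\nu=g(D_k)$ with $g\in\mathcal G$. Then $g^*\omega=c\,\omega$ for some $c\in\mathbb C^*$ and $g^{-1}(E_\nu)=D_k$, so $\#(g^{-1}(E_\nu)\cap B_r)\le\nu(r)$ for all $r\ge k$. This contradicts Theorem~\ref{thm:count}.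
\end{proof}

\begin{remark}\label{rem:hyp}
None of the following hypotheses can be dropped.
\begin{itemize}
\item \emph{$n\ge2$.} For $n=1$ the two notions of tameness coincide (Section~\ref{sec:intro}). The hypothesis enters through the shear \eqref{eq:A} and the identity \eqref{eq:key}, and through the map $L$ in Lemma~\ref{lem:omit}.
\item \emph{$g^*\omega=c\,\omega$ rather than $\det Dg\equiv c^n$.} By Lemma~\ref{lem:omit}, every very tame set is omitted by a volume-preserving entire map. The step that fails is the bound on $T$ in Lemma~\ref{lem:local}, as Example~\ref{ex:C4}(a) shows.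
\item \emph{$c\ne0$.} A constant map with value outside $E_\nu$ satisfies $g^*\omega=0$ and omits $E_\nu$.
\item \emph{The dependence of $r_0$ on $g$.} If $a\notin E_\nu$, then $g(z)=a+\varepsilon z$ satisfies $g^*\omega=\varepsilon^2\omega$, and for small $\varepsilon>0$ it maps a given ball $B_r$ into the complement of the closed set $E_\nu$.
\end{itemize}
\end{remark}

\begin{thebibliography}{9}
\bibitem{AHKS} Rafael B. Andrist, Gaofeng Huang, Frank Kutzschebauch, Josua Schott, \emph{Parametric Symplectic Jet Interpolation}, arXiv:2407.17581 (2024).
\end{thebibliography}
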